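\title{Typical translation flows in non-hyperelliptic components are not isomorphic to their inverses}

\begin{abstract}
On a translation surface from a hyperelliptic component of a stratum, the hyperelliptic involution reverses the vertical flow. We prove that in every other component the vertical flow of Masur--Veech almost every surface is not isomorphic to its inverse, and is not even a factor of its inverse. This establishes the measure-theoretic form of a conjecture from a paper of Berk and Fr\k{a}czek. The invariant that separates the flow from its inverse is the measure of the set of points that return close to themselves at two prescribed times. It detects a cyclic order of three letters in a permutation that represents the component.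
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{translation surface} is a pair $(M,\omega)$ of a compact connected Riemann surface $M$ of genus $g\ge2$ and a nonzero holomorphic $1$-form $\omega$ on $M$. Away from the zeros of $\omega$, local primitives of $\omega$ are charts to $\mathbb C$ whose transition maps are translations. Hence $M$ carries a flat metric $|\omega|$, with a cone point of angle $2\pi(k+1)$ at each zero of order $k$, and an area measure $\mu=|\omega|^2$, which is Lebesgue measure in the flat charts. The \emph{vertical flow} $T_t=T^M_t$ is the flow of the vector field $X$ defined off the zeros by $\operatorname{Re}\omega(X)=0$, $\operatorname{Im}\omega(X)=1$. A vertical leaf is \emph{non-singular} if it runs into no zero in forward or backward time. Only finitely many leaves are singular, so $T_t$ is defined for all times on a set of full area, and it preserves $\mu$. After $\mu$ is normalized to total mass one, $\{T_t\}$ is a measure-preserving flow on a standard probability space. The normalization plays no role below, and we work with $\mu$ itself.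

For integers $k_1,\dots,k_s\ge1$ with $k_1+\dots+k_s=2g-2$, the \emph{stratum} $\mathcal H(k_1,\dots,k_s)$ is the moduli space of translation surfaces whose form has zeros of orders exactly $k_1,\dots,k_s$; marked points (zeros of order $0$) are not allowed. Strata split into connected components. In the standard classification of these components, the \emph{hyperelliptic} ones are $\mathcal H^{hyp}(2g-2)\subset\mathcal H(2g-2)$ and $\mathcal H^{hyp}(g-1,g-1)\subset\mathcal H(g-1,g-1)$; all others are called \emph{non-hyperelliptic}. Each component carries the Masur--Veech measure, recalled in Section~\ref{sec:background}.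

A measure-preserving flow $\{T_t\}$ is \emph{isomorphic to its inverse} if there is a measure-preserving automorphism $\Psi$ with $T_t\Psi=\Psi T_{-t}$ for all $t\in\mathbb R$. The property says that, for measure theory, the flow has no arrow of time. On a flat torus $\mathbb C/\Lambda$ the map $z\mapsto-z$ reverses every linear flow. In the same way, any automorphism $\iota$ of $M$ with $\iota^*\omega=-\omega$ preserves area and sends $X$ to $-X$, so it conjugates the vertical flow to its inverse. The hyperelliptic involution of a hyperelliptic Riemann surface acts by $-1$ on holomorphic $1$-forms. This accounts for the known fact that the vertical flow of every surface in a hyperelliptic component is isomorphic to its inverse.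

What should one expect elsewhere? An automorphism $\iota$ as above forces $\int_{c+\iota c}\omega=0$ for every cycle $c$ relative to the zeros. Unless $\iota$ acts as $-1$ on relative homology, this is a nontrivial linear equation with integer coefficients on the periods of $\omega$, and such equations hold only on a null set of surfaces. So the natural guess is that geometric time reversals are exceptional outside the hyperelliptic components. The map $\Psi$, however, is only required to be measurable, and nothing ties it to the geometry. The following conjecture comes from the paper of Berk and Fr\k{a}czek \cite{BF}: \emph{for a typical translation surface from any non-hyperelliptic component, the vertical flow is not isomorphic to its inverse.} A weaker version, in which ``typical'' is understood topologically, is also mentioned there. We prove the conjecture with ``typical'' understood in the sense of measure.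

\begin{theorem}\label{thm:A}
Let $\mathcal C$ be a non-hyperelliptic component. For Masur--Veech almost every $(M,\omega)\in\mathcal C$ the vertical flow is not isomorphic to its inverse.
\end{theorem}

The proof uses neither the invertibility of $\Psi$ nor the relation $T_t\Psi=\Psi T_{-t}$ for all $t$, and it gives more. Recall that a flow $\{T'_t\}$ is a \emph{factor} of $\{T_t\}$ if there is a measure-preserving map $\Psi$, not necessarily invertible, with $T'_t\Psi=\Psi T_t$ almost everywhere for every $t$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] For almost every $(M,\omega)$ in a non-hyperelliptic component $\mathcal C$ there are sequences $A_k,B_k\to\infty$ such that no measure-preserving map $\Psi:M\to M$, invertible or not, satisfies both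
\begin{equation}\label{eq:rev}
T_{-A_k}\Psi=\Psi T_{A_k}\quad\text{and}\quad T_{-B_k}\Psi=\Psi T_{B_k}\qquad\text{almost everywhere}
\end{equation}
for infinitely many $k$. In particular, neither of the flows $\{T_t\}$, $\{T_{-t}\}$ is a factor of the other.
\item[(ii)] The conclusion of (i) also holds almost everywhere in every component (of genus at least $2$) of a stratum with marked points which becomes non-hyperelliptic when the marked points are forgotten.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} explains the invariant, shows it at work in a model with nine cells, and ends with a plan of the proof.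

\section{Two return times}\label{sec:model}

\subsection{A criterion}
A measurable map is uniformly continuous on a set of almost full measure. So a time reversal $\Psi$ must send most points that return very close to themselves in forward time to points that return fairly close to themselves in backward time. Let $\operatorname{dist}$ be the flat distance on $M$. For $A,B,\varepsilon>0$ put
\[
P^{\pm}(A,B;\varepsilon)=\{p\in M:\ \operatorname{dist}(p,T_{\pm A}p)<\varepsilon,\ \operatorname{dist}(p,T_{\pm B}p)<\varepsilon\}.
\]

\begin{lemma}\label{lem:criterion}
Let $(M,\omega)$ be a translation surface. Let $A_k,B_k>0$, $\varepsilon_k\to0$, $\varepsilon>0$ and $c^+>c^-$ be such that, for all $k$,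
\[
\mu\big(P^+(A_k,B_k;\varepsilon_k)\big)\ge c^+,\qquad \mu\big(P^-(A_k,B_k;\varepsilon)\big)\le c^-.
\]
Then no measure-preserving map $\Psi:M\to M$ satisfies \eqref{eq:rev} for infinitely many $k$.
\end{lemma}

\begin{proof}
Suppose that $\Psi$ does. By Lusin's theorem there is a compact set $Q\subset M$ with $\mu(M\setminus Q)<(c^+-c^-)/3$ on which $\Psi$ is continuous, hence uniformly continuous. Choose $\varepsilon'>0$ such that $x,y\in Q$ and $\operatorname{dist}(x,y)<\varepsilon'$ imply $\operatorname{dist}(\Psi x,\Psi y)<\varepsilon$. Choose $k$ such that \eqref{eq:rev} holds and $\varepsilon_k\le\varepsilon'$. The set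
\[
P'=P^+(A_k,B_k;\varepsilon_k)\cap Q\cap T_{A_k}^{-1}Q\cap T_{B_k}^{-1}Q
\]
has measure greater than $c^+-(c^+-c^-)=c^-$. For almost every $p\in P'$ we have $\operatorname{dist}(\Psi p,T_{-A_k}\Psi p)=\operatorname{dist}(\Psi p,\Psi T_{A_k}p)<\varepsilon$, and the same with $B_k$ in place of $A_k$. So $P'$ is contained, up to a null set, in $\Psi^{-1}P^-(A_k,B_k;\varepsilon)$, which has measure at most $c^-$ because $\Psi$ preserves $\mu$. This is a contradiction.
\end{proof}

One return time would not do: $T_A$ maps $P^+(A,A;\varepsilon)$ onto $P^-(A,A;\varepsilon)$, so the two sets have the same measure. With two times $A<B$ the situation changes. A point of $P^+$ returns after a step of duration $A$ and again after a further step of duration $B-A$. If $p\in P^-$, then the point $T_{-B}p$ returns after a step of duration $B-A$ and again after a further step of duration $A$. The criterion compares the two orders in which the steps can be made.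

The sequences $A_k,B_k,\varepsilon_k$ come from renormalization. Put
\[
g_t\omega=e^t\operatorname{Re}\omega+ie^{-t}\operatorname{Im}\omega,\qquad g_t(M,\omega)=(M,g_t\omega),
\]
with the complex structure on $M$ given by the local primitives of $g_t\omega$. The map $g_t$ preserves area and vertical leaves, and $T^{g_tM}_r=T^M_{e^tr}$. A horizontal segment of length $\ell$ in $g_tM$ has length $e^{-t}\ell$ in $M$. Therefore, if $g_{t_k}M$ lies in a fixed small open set of surfaces for times $t_k\to\infty$, then returns at bounded times and bounded \emph{horizontal} distance on those surfaces become, on $M$, returns at times $A_k,B_k\to\infty$ and distance $\varepsilon_k\to0$.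

\subsection{A model with nine cells}\label{sec:nine}
Cut $[0,9)$ into the unit cells $[c,c+1)$, $c=0,\dots,8$, and let $R$ permute the cells by translations:
\[
c\mapsto c+3\ \ (0\le c\le5),\qquad 6\mapsto1,\qquad 7\mapsto2,\qquad 8\mapsto0 .
\]
Give the cells $0,\dots,5$ the letter $0$ and the cells $6,7,8$ the letters $p_0,p_1,p_2$. Over a cell with letter $\alpha$ erect a rectangle of height $h_\alpha$. A point flows upward at unit speed, and on reaching the top above $x$ it continues from the bottom point $Rx$; see Figure~\ref{fig:model}. Assume that $h_0,h_{p_0},h_{p_1},h_{p_2}$ are linearly independent over $\mathbb Q$. Call two points \emph{neighbors} if they lie at the same height in the wide rectangle $[0,6)\times[0,h_0)$. These are the points that renormalization brings close together.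

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,0) rectangle (1,1.5);
\fill[gray!25] (3,0) rectangle (4,1.5);
\draw (0,0) rectangle (6,1.5);
\foreach \x in {1,...,5} \draw[dotted] (\x,0)--(\x,1.5);
\draw (6,0) rectangle (7,2.2);
\draw (7,0) rectangle (8,1.1);
\draw (8,0) rectangle (9,1.9);
\foreach \x in {0,...,8} \node[below] at (\x+0.5,0) {$\x$};
\foreach \x/\y/\z in {0/1.5/3,1/1.5/4,2/1.5/5,3/1.5/6,4/1.5/7,5/1.5/8,6/2.2/1,7/1.1/2,8/1.9/0} \node[above] at (\x+0.5,\y) {\footnotesize to $\z$};
\node at (6.5,0.55) {$p_0$};
\node at (7.5,0.55) {$p_1$};
\node at (8.5,0.55) {$p_2$};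
\fill (3.5,0.6) circle (1.5pt) node[above] {$p$};
\fill (4.5,0.6) circle (1.5pt) node[above] {$T_ap$};
\fill (5.5,0.6) circle (1.5pt) node[above] {$T_bp$};
\end{tikzpicture}
\caption{Upward flow in rectangles over the cells $0,\dots,8$; the top of each column is glued to the bottom of the indicated cell. The wide rectangle over the cells $0,\dots,5$ has height $h_0$. Each point $p$ of the shaded columns is back in the wide rectangle, at the same height, at the times $a=2h_0+h_{p_0}$ and $b=4h_0+h_{p_0}+h_{p_1}$. No point does this at both times $-a$ and $-b$.}\label{fig:model}
\end{figure}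

The cells form one cycle $0,3,6,1,4,7,2,5,8$, which reads the cyclic word $00p_0\,00p_1\,00p_2$. Let $a=2h_0+h_{p_0}$ and $b=4h_0+h_{p_0}+h_{p_1}$. From cell $3$ we read $0\,p_0\,0$ and arrive in cell $4$, then read $0\,p_1\,0$ and arrive in cell $5$. From cell $0$ we read $0\,0\,p_0$ and arrive in cell $1$, then read $0\,0\,p_1$ and arrive in cell $2$. So for one third of the points $p$ of the wide rectangle, both $T_ap$ and $T_bp$ are neighbors of $p$.

Now suppose that $T_{-a}p$ and $T_{-b}p$ are neighbors of $p$. The time that the flow needs between two points at the same height of the wide rectangle is the sum of the heights $h_\alpha$ along the word read in between. By rational independence, the word read from $T_{-b}p$ to $T_{-a}p$, of duration $b-a=2h_0+h_{p_1}$, contains $p_1$ as its only nonzero letter, and the word read from $T_{-a}p$ to $p$ contains $p_0$ as its only nonzero letter. So $p_1$ is followed by $p_0$ among the nonzero letters. In the cyclic word $p_1$ is followed by $p_2$. Hence there is no such $p$.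

Two comments are in order. First, if the three short intervals are reversed, $6\mapsto2$, $7\mapsto1$, $8\mapsto0$, the cycles are $0,3,6,2,5,8$ and $1,4,7$, with words $00p_0\,00p_2$ and $00p_1$. These read the same in both directions, and no asymmetry is left. This is the hyperelliptic pattern. Three letters are needed because a cyclic order on two letters equals its reverse. Second, the model flow is periodic and is isomorphic to its inverse by a reflection of each closed orbit. The asymmetry lies in the relation of being neighbors. It obstructs a measurable time reversal only when the picture recurs at infinitely many scales.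

\subsection{Plan of the proof}
Four things separate the model from a proof.
\begin{enumerate}
\item Every non-hyperelliptic component must contain surfaces that resemble the model. Moreover the heights $h_\alpha$ of an actual surface can satisfy linear relations, so the three letters must be chosen so that their heights still tell them apart. This is Section~\ref{sec:comb}, the only place where the hypothesis on the component is used.
\item The model must be replaced by an open set of surfaces, on which rational independence of heights is not available. In Section~\ref{sec:open} we record the homology class of a return instead of its duration, and we repeat the argument above for returns in the expected class, which we call exact.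
\item In Lemma~\ref{lem:criterion} the backward distance $\varepsilon$ is fixed. On $g_tM$ it becomes a horizontal distance as large as $e^t\varepsilon$, so a backward return on $M$ need not be a return to a neighbor on $g_tM$. Section~\ref{sec:rare} shows that inexact returns are rare on average over $M$, uniformly in $t$.
\item Section~\ref{sec:end} combines these estimates with recurrence and ergodicity of $g_t$.
\end{enumerate}

\section{Period coordinates and zippered rectangles}\label{sec:background}

Fix a component $\mathcal C$ of $\mathcal H(k_1,\dots,k_s)$ and put $d=2g+s-1\ge4$.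

\subsection{Marked surfaces and the Masur--Veech measure}\label{sec:marked}
Let $S$ be a closed oriented surface of genus $g$ and $\Sigma\subset S$ a set of $s$ points to which the orders $k_1,\dots,k_s$ are assigned. A \emph{marked surface} is a triple $(M,\omega,f)$ with $(M,\omega)\in\mathcal C$ and $f:S\to M$ an orientation-preserving homeomorphism taking $\Sigma$ to the zeros of $\omega$ with the assigned orders. Two triples are identified if there is an isomorphism of translation surfaces $\psi:M\to M'$ with $\psi f$ isotopic to $f'$ relative to $\Sigma$. Let $\widetilde{\mathcal C}$ be the space of marked surfaces. The \emph{period map} sends $(M,\omega,f)$ to the homomorphism $c\mapsto\int_{fc}\omega$ in $H^1(S,\Sigma;\mathbb C)\cong\mathbb C^d$. We write $\omega(c)$ for the integral of a closed form over a class $c$, and we regard $H_1(S;\mathbb Z)$ as a subgroup of $H_1(S,\Sigma;\mathbb Z)$, which is legitimate because $H_1(\Sigma)=0$. The following facts are standard.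

\begin{itemize}
\item[(M1)] The space $\widetilde{\mathcal C}$ is Hausdorff, and the period map is a local homeomorphism. The mapping class group of $(S,\Sigma)$ acts on $\widetilde{\mathcal C}$ properly discontinuously by change of marking, with quotient $\mathcal C$, and the stabilizers are the groups $\operatorname{Aut}(M,\omega)$. If $\operatorname{Aut}(M,\omega)$ is trivial, then a neighborhood of $(M,\omega,f)$ maps homeomorphically onto an open subset of $\mathcal C$ all of whose surfaces have trivial automorphism group. The maps $g_t$ act continuously on $\widetilde{\mathcal C}$.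
\item[(M2)] The Masur--Veech measure $\operatorname{vol}$ on $\mathcal C$ is Lebesgue measure in period coordinates. On the hypersurface $\mathcal C_1$ of surfaces of area one it induces the cone measure, which assigns to $Z\subset\mathcal C_1$ the volume of $\{(M,c\,\omega):(M,\omega)\in Z,\ 0<c\le1\}$. For $0<c_1<c_2$ the set of surfaces with area in $[c_1,c_2]$ has finite volume. The flow $g_t$ preserves both measures and is ergodic on $\mathcal C_1$ \cite{Masur,Veech}.
\item[(M3)] If $\omega(c)\ne0$ for every nonzero $c\in H_1(M;\mathbb Z)$, then $\operatorname{Aut}(M,\omega)$ is trivial. Indeed, $\psi^*\omega=\omega$ gives $\omega(\psi_*c-c)=0$, so $\psi_*$ is the identity on $H_1(M;\mathbb Z)$, and an automorphism of a Riemann surface of genus $g\ge2$ that acts trivially on homology is the identity.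
\end{itemize}

\begin{lemma}\label{lem:lift}
Two continuous maps from a connected space to $\widetilde{\mathcal C}$ that have the same composition with the period map and agree at one point agree everywhere.
\end{lemma}

\begin{proof}
The set where they agree is closed because $\widetilde{\mathcal C}$ is Hausdorff, and open because the period map is locally injective.
\end{proof}

\subsection{Interval exchanges and zippered rectangles}\label{sec:zip}
A \emph{permutation} $\pi$ on an alphabet $\mathcal A$ of $d$ letters is a pair of total orders $<_t$ (top) and $<_b$ (bottom) on $\mathcal A$, written as two rows. It is \emph{irreducible} if for no $1\le q<d$ the first $q$ top letters are the first $q$ bottom letters. For $\lambda\in\mathbb R_{>0}^{\mathcal A}$ cut $I=[0,\sum\lambda_\alpha)$ into half-open intervals $I_\alpha$ of length $\lambda_\alpha$, placed in top order. The \emph{interval exchange} $R=R_\lambda$ rearranges them in bottom order: $Rx=x+\delta_\alpha$ on $I_\alpha$. The \emph{letter} of $x\in I_\alpha$ is $\alpha$. Let $C_\pi\subset\mathbb R^{\mathcal A}$ be the open cone of vectors $\tau$ whose proper partial sums are positive in top order and negative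 in bottom order. Put
\begin{equation}\label{eq:dh}
\delta_\alpha(\lambda)=\sum_{\beta<_b\alpha}\lambda_\beta-\sum_{\beta<_t\alpha}\lambda_\beta,\qquad h_\alpha(\tau)=\sum_{\beta<_t\alpha}\tau_\beta-\sum_{\beta<_b\alpha}\tau_\beta .
\end{equation}
For irreducible $\pi$ and $\tau\in C_\pi$ we have $h_\alpha>0$, since no letter is first in both rows. Veech's zippered rectangle construction \cite{Veech} provides the following.

\begin{itemize}
\item[(Z1)] For irreducible $\pi$, $\lambda\in\mathbb R^{\mathcal A}_{>0}$ and $\tau\in C_\pi$ there is a translation surface $N=\Phi(\lambda,\tau)$ containing $I$ as a horizontal segment, such that the first return map of the upward vertical flow to $I$ is $R_\lambda$, with return time $h_\alpha$ on $I_\alpha$. For $x\in\operatorname{int}I_\alpha$ and $0\le y\le h_\alpha$ write $(x,y)=T_yx$. The \emph{towers} $\{(x,y):x\in\operatorname{int}I_\alpha,\ 0<y<h_\alpha\}$ are disjoint embedded flat rectangles, free of zeros, and they fill $N$ up to a null set.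
\item[(Z2)] The surfaces $\Phi(\lambda,\tau)$ form a continuous family of marked surfaces. There is a basis $(c_\alpha)$ of the first integral homology of $N$ relative to the zeros, locally constant in $(\lambda,\tau)$, with $\omega(c_\alpha)=\lambda_\alpha+i\tau_\alpha$. The class $\varpi_\alpha\in H_1(N;\mathbb Z)$ of the loop that goes from $x\in I_\alpha$ up to $Rx$ and then back along $I$ to $x$ is also locally constant, and $\omega(\varpi_\alpha)=-\delta_\alpha+ih_\alpha$.
\item[(Z3)] Draw from the origin a top chain with the sides $\lambda_\alpha+i\tau_\alpha$ in top order and a bottom chain with the same sides in bottom order. When the two chains bound an embedded polygon, $N$ is obtained from it by gluing each top side to the bottom side with the same letter.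
\end{itemize}

In the polygon of (Z3), a point of $I_\alpha$ on the real axis flows up to the top side $\alpha$, reappears on the bottom side $\alpha$ translated by $\delta_\alpha-ih_\alpha$, and flows up to the real axis; this explains \eqref{eq:dh}.

Irreducible permutations are grouped into Rauzy classes and extended Rauzy classes, whose definitions we do not need. Every component $\mathcal C$ corresponds to an extended Rauzy class of permutations on $d$ letters, and $\Phi(\lambda,\tau)\in\mathcal C$ for all permutations of this class \cite{Veech,KZ}. Every Rauzy class contains a \emph{standard} permutation, one in which the first top letter is the last bottom letter and the last top letter is the first bottom letter \cite{Rauzy}. The \emph{symmetric} permutation, whose bottom order is the reversed top order, represents $\mathcal H^{hyp}(2g-2)$ for $d=2g$ and $\mathcal H^{hyp}(g-1,g-1)$ for $d=2g+1$. (Its polygon is symmetric about the midpoint of the two endpoints of the chains, and the symmetry exchanges the two sides with letter $\alpha$; this is the involution with $\iota^*\omega=-\omega$.)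

From now on $\mathcal C$ is non-hyperelliptic and $\pi$ is a standard permutation representing it. Then $\pi$ is not symmetric. We name the letters so that the top row is $0\,1\,2\dots m$, where $m=d-1\ge3$; the bottom row begins with $m$ and ends with $0$. For $w\in\mathbb Z^{\mathcal A}$ put
\[
h_w=\sum w_\alpha h_\alpha,\qquad \delta_w=\sum w_\alpha\delta_\alpha,\qquad \varpi_w=\sum w_\alpha\varpi_\alpha ,
\]
so that $\omega(\varpi_w)=-\delta_w(\lambda)+ih_w(\tau)$. We write $\equiv$ for equality of linear forms in $\tau$, and $e_\alpha$ for the standard basis vectors. The \emph{letter count} of a finite word in $\mathcal A$ is the vector in $\mathbb Z_{\ge0}^{\mathcal A}$ that records how often each letter occurs.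

\section{Three letters in the same cyclic order}\label{sec:comb}

The letter $0$ will label the wide tower. When $I_0$ is long, $R$ moves $I_0$ a little to the right, and the short intervals at the right end of $I$ are sent to the left end. What matters is then the relative cyclic position of the letters $1,\dots,m$ in the two rows. The \emph{top cyclic order} is $(1\,2\dots m)$, and the \emph{bottom cyclic order} is obtained from the bottom row by deleting $0$. For $\alpha\ne\beta$ in $\{1,\dots,m\}$ let $[\alpha,\beta)_t$ and $[\alpha,\beta)_b$ be the cyclic intervals in these orders that start at $\alpha$ and end just before $\beta$. Write $\alpha\approx\beta$ if $\alpha=\beta$ or if $[\alpha,\beta)_t=[\alpha,\beta)_b$ as sets. The relation is symmetric, because $[\beta,\alpha)$ is the complement of $[\alpha,\beta)$ in either order.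

The classes $\varpi_\alpha$ are $d=2g+s-1$ elements of a group of rank $2g$, so for $s\ge2$ the forms $h_\alpha$ are linearly dependent. The next lemma says how much of a word can still be recovered from its duration: the number of nonzero letters, and, if there is only one, that letter up to $\approx$.

\begin{lemma}\label{lem:heights}
\begin{enumerate}
\item[(a)] If $h_w\equiv h_{w'}$, then $\sum_{\alpha\ne0}w_\alpha=\sum_{\alpha\ne0}w'_\alpha$.
\item[(b)] If $\alpha,\beta\in\{1,\dots,m\}$ and $h_\beta-h_\alpha\equiv rh_0$ for some $r\in\mathbb R$, then $\alpha\approx\beta$.
\end{enumerate}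
\end{lemma}

\begin{proof}
(a) Since $0$ is first in the top row and last in the bottom row, the coefficient of $\tau_0$ in $h_\alpha$ is $1$ for $\alpha\ne0$ and $0$ for $\alpha=0$.

(b) Let $\alpha\ne\beta$. Since $h_0=-(\tau_1+\dots+\tau_m)$, the coefficient of $\tau_\gamma$ in $h_\beta-h_\alpha$ does not depend on $\gamma\in\{1,\dots,m\}$. By \eqref{eq:dh} this coefficient is
\[
\big(1[\gamma<_t\beta]-1[\gamma<_t\alpha]\big)-\big(1[\gamma<_b\beta]-1[\gamma<_b\alpha]\big).
\]
If $\alpha<_t\beta$, the first bracket is the indicator function of $[\alpha,\beta)_t$. If $\beta<_t\alpha$, it is minus the indicator function of $[\beta,\alpha)_t$, that is, the indicator function of $[\alpha,\beta)_t$ minus $1$. The same computation applies to the second bracket and $[\alpha,\beta)_b$. So the difference of the indicator functions of $[\alpha,\beta)_t$ and $[\alpha,\beta)_b$ is constant in $\gamma$. It vanishes at $\gamma=\alpha$, and therefore the two sets are equal.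
\end{proof}

We need three letters that are pairwise inequivalent and occur in the same cyclic order in both rows. The absence of marked points enters through the following lemma.

\begin{lemma}\label{lem:succ}
The cone $C_\pi$ is not empty, and there are no letters $\alpha\ne\beta$ in $\{1,\dots,m\}$ such that $\beta$ is the cyclic successor of $\alpha$ in both the top and the bottom cyclic order.
\end{lemma}

\begin{proof}
Let $\tau_\gamma$ be the position of $\gamma$ in the bottom row minus its position in the top row. For $1\le q<d$ the first $q$ top letters do not occupy the first $q$ bottom positions, so the sum of their bottom positions exceeds the sum of their top positions, and the top partial sum of $\tau$ is positive. Exchanging the roles of the rows shows that the bottom partial sums are negative. So $\tau\in C_\pi$, and the total sum of $\tau$ is $0$. Take any $\lambda>0$. Both chains in (Z3) are graphs over $[0,\sum\lambda_\gamma]$, the top chain above and the bottom chain below the real axis except at their two common endpoints. So the polygon is embedded. The glued surface lies in $\mathcal C$ and has one face, $d$ edges and, by Euler's formula, $d+1-2g=s$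 classes of vertices. Each of the $s$ zeros is a vertex class. Hence every vertex class is a zero, of cone angle at least $4\pi$, and at least two vertical rays leave it downward.

No side is vertical. At an interior vertex of the top chain exactly one downward ray enters the polygon. At an interior vertex of the bottom chain, and at the leftmost and the rightmost vertex, none does. So \emph{every vertex class contains at least two interior vertices of the top chain}. The gluing identifies the start of the top side $\gamma$ with the start of the bottom side $\gamma$, and the end with the end. The leftmost vertex is the start of top $0$ and of bottom $m$, and the rightmost vertex is the end of top $m$ and of bottom $0$. Suppose that $\alpha,\beta$ violate the lemma. The succession $\alpha\to\beta$ wraps around in the top order only if $(\alpha,\beta)=(m,1)$, and in the bottom order only if $\beta=m$ and $\alpha$ is the letter before $0$ in the bottom row. Both cannot happen, since $m\neq1$.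

\emph{No wrap-around.} The letters $\alpha\,\beta$ are consecutive in both rows. The top vertex between $\alpha$ and $\beta$ is glued to the bottom vertex between $\alpha$ and $\beta$ through the ends of $\alpha$ and also through the starts of $\beta$. These two vertices form a full class.

\emph{The top order wraps.} Then the bottom row begins with $m\,1$. The bottom vertex between $m$ and $1$ is glued, through the ends of $m$, to the rightmost vertex; this is glued, through the ends of $0$, to the top vertex between $0$ and $1$; and this is glued, through the starts of $1$, to the first vertex. These three vertices form a full class.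

\emph{The bottom order wraps.} Then $\beta=m$, $\alpha=m-1$, and the bottom row ends with $(m-1)\,0$. The top vertex between $m-1$ and $m$ is glued, through the ends of $m-1$, to the bottom vertex between $m-1$ and $0$; this is glued, through the starts of $0$, to the leftmost vertex; and this is glued, through the starts of $m$, to the first vertex. These three vertices form a full class.

In each case the class contains only one interior vertex of the top chain, a contradiction.
\end{proof}

\begin{lemma}\label{lem:triple}
There are three letters in $\{1,\dots,m\}$, pairwise not related by $\approx$, that have the same cyclic orientation in the top and the bottom cyclic order.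
\end{lemma}

\begin{proof}
\emph{Case A: $\alpha\approx\beta$ for some $\alpha\ne\beta$.} Write the top cyclic order as $\alpha\,\mathsf X\,\beta\,\mathsf X'$ with blocks $\mathsf X,\mathsf X'$. The bottom cyclic order is $\alpha$, the letters of $\mathsf X$ in some order, $\beta$, the letters of $\mathsf X'$ in some order. By Lemma~\ref{lem:succ} both blocks are nonempty. Let $x\in\mathsf X$ be the top successor and $x'\in\mathsf X'$ the top predecessor of $\alpha$. The triple $(\alpha,x,x')$ occurs in this cyclic order in both rows. If $\alpha\approx x$, then $[\alpha,x)_b=[\alpha,x)_t=\{\alpha\}$, so $x$ follows $\alpha$ in both orders. If $x'\approx\alpha$, then $[x',\alpha)_b=[x',\alpha)_t=\{x'\}$, so $\alpha$ follows $x'$ in both orders. If $x'\approx x$, then $[x',x)_b=[x',x)_t=\{x',\alpha\}$, so the bottom order contains $x'\,\alpha\,x$, and again $x$ follows $\alpha$ in both orders. Each possibility contradicts Lemma~\ref{lem:succ}.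

\emph{Case B: $\approx$ is equality.} Here any triple with equal orientations will do. A cyclic order is determined by the orientations of its triples. If all triples had opposite orientations, the bottom cyclic order would be the reversal of the top one. The bottom row begins with $m$, so it would be $m,m-1,\dots,1,0$, and $\pi$ would be symmetric.
\end{proof}

Fix such a triple and write it as $p_0<_tp_1<_tp_2$, with indices modulo $3$. Since the orientations agree, there is $\sigma\in\{0,1,2\}$ such that, among the three letters, $p_r$ has bottom position $(r+\sigma)\bmod3\in\{0,1,2\}$.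

\begin{example}\label{ex:H4}
Take the top row $0\,1\,2\,3\,4\,5$ and the bottom row $5\,2\,1\,4\,3\,0$. Denote by $t_{\alpha\beta}$ and $b_{\alpha\beta}$ the top and bottom vertices between consecutive sides. The gluings link the vertices in the single cycle
\[
t_{01},\ \text{right},\ b_{52},\ t_{12},\ b_{14},\ t_{34},\ b_{30},\ \text{left},\ t_{45},\ b_{43},\ t_{23},\ b_{21},
\]
which contains five top vertices. So the surfaces have one zero, of angle $10\pi$, and lie in $\mathcal H(4)$. The triple $(p_0,p_1,p_2)=(1,3,5)$ appears as $5,1,3$ in the bottom row, so $\sigma=1$. Its letters are pairwise inequivalent: $[1,3)_t=\{1,2\}\ne\{1,4\}=[1,3)_b$, $[3,5)_t=\{3,4\}\neq\{3\}=[3,5)_b$ and $[5,1)_t=\{5\}\ne\{5,2\}=[5,1)_b$. With $\lambda_0=6$, $\lambda_1=\lambda_3=\lambda_5=1$ and $\lambda_2=\lambda_4=0$, the exchange degenerates to the model of Section~\ref{sec:nine}.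
\end{example}

\begin{remark}
The condition on $\approx$ cannot be dropped. The permutation with rows $0\,1\,2\,3\,4\,5$ and $5\,4\,1\,2\,3\,0$ is standard and not symmetric, and the triple $(1,2,3)$ has equal orientations, but its letters are pairwise related by $\approx$. The vertices between $1,2$ and between $2,3$ give two classes of angle $2\pi$, the remaining vertices form one class, and Euler's formula gives genus $2$. Every Riemann surface of genus $2$ is hyperelliptic, so all these vertical flows are isomorphic to their inverses.
\end{remark}

\section{Surfaces with one wide tower}\label{sec:open}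

\subsection{The degenerate exchange and its perturbations}
Fix $\tau^\circ\in C_\pi$ with coordinates linearly independent over $\mathbb Q$; this is possible because $C_\pi$ is open and nonempty. Put $h^\circ=h_0(\tau^\circ)$ and $H=2\max_\alpha h_\alpha(\tau^\circ)/h^\circ\ge2$. Fix an integer $L$ with
\[
L\ge100(H+5),\qquad L\equiv\sigma-1\pmod3,
\]
and put
\[
K=\lfloor L/3\rfloor,\qquad \varepsilon_L=\frac1{100(L+2)},\qquad \kappa=\frac{Lh^\circ}{20}.
\]
The size of $L$ makes tower $0$ occupy most of the area; the congruence produces the cyclic word of the model. Let $\lambda^*_0=L$, $\lambda^*_{p_0}=\lambda^*_{p_1}=\lambda^*_{p_2}=1$, and $\lambda^*_\alpha=0$ for all other letters. The formulas of Section~\ref{sec:zip} define a map $R_*$ of $[0,L+3)$ that permutes the cells $[c,c+1)$, $0\le c\le L+2$, by translations. A cell $c<L$ has letter $0$ and goes to $c+3$. The cell $L+r$, $r\in\{0,1,2\}$, has letter $p_r$ and goes to the cell $(r+\sigma)\bmod3$. The two steps of Section~\ref{sec:model} are encoded in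
\[
v_1=Ke_0+e_{p_0},\qquad v_2=2Ke_0+e_{p_0}+e_{p_1},\qquad a_j=h_{v_j}(\tau)\quad(j=1,2),
\]
and $0<a_1<a_2$ for $\tau\in C_\pi$.

\begin{lemma}\label{lem:words}
\begin{enumerate}
\item[(a)] Along every two-sided $R_*$-orbit the nonzero letters appear in the order $\dots p_0p_1p_2p_0\dots$, with at most $K+1$ zeros between successive ones.
\item[(b)] Let $10\le c\le L-10$ and $c\equiv L\pmod3$. The first $K+1$ letters of the $R_*$-orbit of the cell $c$ have letter count $v_1$, and the first $2K+2$ letters have letter count $v_2$. The cells $c_1=R_*^{K+1}c$ and $c_2=R_*^{2K+2}c$ satisfy $|c_1-c|\le2$ and $|c_2-c|\le4$.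
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From the cell $L+r$ the orbit jumps to the cell $(r+\sigma)\bmod3$ and climbs in steps of $3$ until it reaches one of the cells $L,L+1,L+2$. As $r+\sigma\equiv L+r+1\pmod 3$, it reaches the cell with letter $p_{r+1}$. The climb reads at most $\lfloor(L+2)/3\rfloor\le K+1$ zeros.

(b) Let $r\in\{0,1\}$, $8\le c'\le L-9$ and $c'\equiv L+r\pmod3$. From $c'$ we read $q=(L+r-c')/3$ zeros, where $q\le(L-7)/3<K$, then the letter $p_r$, and we land in the cell $(r+\sigma)\bmod3$. Put
\[
c''=\big((r+\sigma)\bmod3\big)+3(K-q)=c'+\big((r+\sigma)\bmod3\big)-r+(3K-L).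
\]
The integer $c''-c'$ is congruent to $\sigma-L\equiv1$ modulo $3$. It lies in $[-3,2]$, because $((r+\sigma)\bmod3)-r\in[-1,2]$ and $3K-L\in[-2,0]$. So $c''-c'\in\{-2,1\}$ and $c''<L$. Hence the next $K-q$ letters are zeros and lead to the cell $c''$. In total, $K+1$ steps from $c'$ read $K$ zeros and one $p_r$ and end in $c''\equiv L+r+1\pmod 3$. Apply this with $r=0$, $c'=c$, which gives $c_1\in[8,L-9]$, and then with $r=1$, $c'=c_1$.
\end{proof}

If the triple had opposite orientations, the map from one nonzero letter to the next would be a reflection of $\mathbb Z/3$ instead of a rotation, as in the first comment in Section~\ref{sec:nine}.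

For a cell $c$ let $c^\flat=[c+\frac1{100},c+1-\frac1{100}]$ be its core. Points of the cores follow the degenerate dynamics for $L$ steps in both directions.

\begin{lemma}\label{lem:stab}
Let $\lambda\in\mathbb R^{\mathcal A}_{>0}$ with $\sum_\alpha|\lambda_\alpha-\lambda^*_\alpha|\le\varepsilon_L$, and let $x$ lie in the core of a cell. For all $|n|\le L$ we have $|R_\lambda^nx-R_*^nx|\le|n|\varepsilon_L$, and $R_\lambda^nx$ and $R_*^nx$ have the same letter.
\end{lemma}

\begin{proof}
The endpoints of the intervals $I_\alpha$ and $R(I_\alpha)$ and the numbers $\delta_\alpha$ are sums of entries of $\lambda$ with coefficients in $\{0,\pm1\}$. So they differ by at most $\varepsilon_L$ from their values at $\lambda^*$, which are integers. The points $R_*^nx$ have distance at least $\frac1{100}$ from $\mathbb Z$. Let $|n|\le L$ and suppose $|R_\lambda^nx-R_*^nx|\le|n|\varepsilon_L$. Then $R^n_\lambda x$ lies in the same cell as $R^n_*x$, at distance at least $\frac1{100}-L\varepsilon_L=2\varepsilon_L$ from $\mathbb Z$. If this cell lies in $I_\alpha(\lambda^*)$, then $R_\lambda^nx\in I_\alpha(\lambda)$; so the letters agree, and applying $R_\lambda$ and $R_*$ adds $\delta_\alpha(\lambda)$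 and $\delta_\alpha(\lambda^*)$, which increases the error by at most $\varepsilon_L$. If the cell lies in $R_*(I_\beta(\lambda^*))$, then $R^n_\lambda x\in R_\lambda(I_\beta(\lambda))$, and applying the inverse maps subtracts $\delta_\beta(\lambda)$ and $\delta_\beta(\lambda^*)$, with the same effect on the error. Induction from $n=0$ in both directions finishes the proof.
\end{proof}

\subsection{A chart on a fixed surface}\label{sec:chart}
In Section~\ref{sec:rare} we fix a point $p$ and vary the translation structure. For this all surfaces of the chart must live on one smooth surface. Choose $\lambda^\circ\in\mathbb R^{\mathcal A}_{>0}$ with $\sum|\lambda^\circ_\alpha-\lambda^*_\alpha|<\varepsilon_L$. Let $(S,\omega_*)=\Phi(\lambda^\circ,\tau^\circ)$, let $\Sigma$ be its set of zeros, and use $(S,\Sigma)$ as the reference surface for markings. A nonzero class in $H_1(S;\mathbb Z)$ is a nonzero integer combination of the $c_\alpha$, so its imaginary period is nonzero by the choice of $\tau^\circ$. By (M3), $\operatorname{Aut}(S,\omega_*)$ is trivial.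

There are smooth closed real $1$-forms $\eta_\alpha$ on $S$, vanishing near $\Sigma$, with $\eta_\alpha(c_\alpha)=1$ and $\eta_\alpha(c_\beta)=0$ for $\beta\neq\alpha$. To see this, let $\phi$ be any real functional on $H_1(S,\Sigma;\mathbb Z)$. By de Rham's theorem some closed form $\eta'$ represents $\phi$ on $H_1(S;\mathbb Z)$; subtracting the differential of a cut-off local primitive, we may assume that $\eta'=0$ near $\Sigma$. The difference $\phi-\eta'$ vanishes on absolute classes, so on a path between zeros it equals $b(\text{end})-b(\text{start})$ for a function $b$ on $\Sigma$. Extend $b$ to a smooth function that is locally constant near $\Sigma$ and take $\eta'+db$. The property that we shall use is integrality: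
\begin{equation}\label{eq:integral}
\text{for every nonzero }\nu\in H_1(S;\mathbb Z)\text{ there is }\alpha\in\mathcal A\text{ with }|\eta_\alpha(\nu)|\ge1 .
\end{equation}

Put $\zeta^\circ=\lambda^\circ+i\tau^\circ$. For $\zeta=\lambda+i\tau\in\mathbb C^{\mathcal A}$ let
\[
\omega_\zeta=\omega_*+\sum_\alpha(\zeta_\alpha-\zeta^\circ_\alpha)\,\eta_\alpha,\qquad\text{so that}\quad\omega_\zeta(c_\alpha)=\zeta_\alpha .
\]
The form $\omega_\zeta$ is closed and equals $\omega_*$ near $\Sigma$. The $\eta_\alpha$ are supported in a compact subset of $S\setminus\Sigma$, so for $\zeta$ near $\zeta^\circ$ we have $\operatorname{Re}\omega_\zeta\wedge\operatorname{Im}\omega_\zeta>0$ off $\Sigma$. Then the local primitives of $\omega_\zeta$ are charts, and $\zeta\mapsto(S,\omega_\zeta,\mathrm{id})$ is a continuous family of marked surfaces. We write $T^\zeta$, $\operatorname{dist}_\zeta$, $\mu_\zeta$ for the vertical flow, the distance and the area of $\omega_\zeta$, and $\operatorname{dist}_*$, $\mu_*$ for those of $\omega_*$. Let $V$, $V'$, $W$ be the open Euclidean balls about $\zeta^\circ$ of radii $r_0$, $\frac34r_0$, $\frac12r_0$. We choose $r_0$ so small that the following hold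 for all $\zeta=\lambda+i\tau\in V$.
\begin{itemize}
\item[(V1)] $\lambda\in\mathbb R_{>0}^{\mathcal A}$, $\tau\in C_\pi$, $\sum|\lambda_\alpha-\lambda^*_\alpha|<\varepsilon_L$, $\max_\alpha h_\alpha\le Hh_0$ and $\frac56h^\circ\le h_0\le\frac32h^\circ$.
\item[(V2)] The map $\zeta\mapsto(S,\omega_\zeta)$ is a homeomorphism of $V$ onto an open subset of $\mathcal C$ consisting of surfaces with trivial automorphism group. On $V$ the measure $\operatorname{vol}$ is a constant multiple of Lebesgue measure $d\zeta$.
\item[(V3)] On tangent vectors, $\frac12|\omega_*|\le|\omega_\zeta|\le2|\omega_*|$ and $|\eta_\alpha|\le C_\eta|\omega_\zeta|$ with a constant $C_\eta$; and $\mu_\zeta\le2\mu_*$.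
\end{itemize}
Here (V2) comes from (M1) and (M2). By (Z2) and Lemma~\ref{lem:lift}, $(S,\omega_\zeta,\mathrm{id})=\Phi(\lambda,\tau)$ as marked surfaces for all $\zeta\in V$. So each $(S,\omega_\zeta)$ has the segment $I$ and the towers of (Z1), and the classes $\varpi_w\in H_1(S;\mathbb Z)$ do not depend on $\zeta$. Since $\operatorname{Im}\omega_\zeta(\varpi_w)=h_w(\tau)$ on the open set $V$,
\begin{equation}\label{eq:classform}
\varpi_w=\varpi_{w'}\quad\text{implies}\quad h_w\equiv h_{w'} .
\end{equation}
This implication replaces the rational independence of heights in the model.

\subsection{Forward returns and exact backward returns}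

\begin{definition}\label{def:exact}
Let $\zeta=\lambda+i\tau\in V$ and $j\in\{1,2\}$. A point $p$ on a non-singular leaf of $\omega_\zeta$ is an \emph{exact backward $v_j$-return} if the horizontal segment from $p$ with displacement $-\delta_{v_j}(\lambda)$ avoids $\Sigma$ and ends at $T^\zeta_{-a_j}p$, and the loop that goes from $p$ down the leaf to $T^\zeta_{-a_j}p$ and then back along the segment to $p$ has class $-\varpi_{v_j}$ in $H_1(S;\mathbb Z)$.
\end{definition}

\begin{proposition}\label{prop:returns}
Let $\zeta\in V$ and write $T=T^\zeta$, $\mu=\mu_\zeta$.
\begin{enumerate}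
\item[(a)] There is a measurable set of area at least $5\kappa$ of points $p$ such that each of $T_{a_1}p$, $T_{a_2}p$ is joined to $p$ by a horizontal segment of length at most $5$ that avoids $\Sigma$. Moreover $|\delta_{v_1}|,|\delta_{v_2}|\le5$.
\item[(b)] There is a measurable set $Y_\zeta\subset S$ with $\mu(S\setminus Y_\zeta)\le2\kappa$ that contains no point that is both an exact backward $v_1$-return and an exact backward $v_2$-return.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $p=(x,y)$ be in tower $0$ with $x\in c^\flat$, where $10\le c\le L-10$ and $c\equiv L\pmod 3$. By Lemmas~\ref{lem:words}(b) and~\ref{lem:stab}, and since $2K+2\le L$, the first $j(K+1)$ letters of the $R$-orbit of $x$ have letter count $v_j$. Hence $T_{a_j}x=R^{j(K+1)}x=x+\delta_{v_j}$, and this point is within $\frac1{100}$ of $x+c_j-c$. So $|\delta_{v_j}|\le5$, the point $x+\delta_{v_j}$ lies in $[5,L-4]\subset\operatorname{int}I_0$, and $T_{a_j}p=(x+\delta_{v_j},y)$ is joined to $p$ by a horizontal segment inside tower $0$. Among the $L-19$ integers in $[10,L-10]$ at least $(L-21)/3$ are congruent to $L$. As $L\ge700$, the area of these points $p$ is at least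
\[
0.98\,h_0\,\frac{L-21}3\ge0.3\,Lh_0\ge0.25\,Lh^\circ=5\kappa .
\]

(b) Let $Y_\zeta$ be the set of points $(x,y)$ in tower $0$ with $x\in c^\flat$ for some $10\le c\le L-10$, whose leaf is non-singular and misses the endpoints of the intervals $I_\alpha$. The last two conditions remove a null set, so $\mu(Y_\zeta)=0.98\,(L-19)h_0$. By (V1), $\mu(S)=\sum\lambda_\alpha h_\alpha\le(L+1)h_0+4Hh_0$. Since $20+4H\le0.04L$,
\[
\mu(S\setminus Y_\zeta)\le(0.02L+20+4H)h_0\le0.06\,Lh_0\le0.09\,Lh^\circ<2\kappa .
\]

Suppose that $p=(x,y)\in Y_\zeta$ is an exact backward return for both $v_1$ and $v_2$. Put $x_j=x-\delta_{v_j}\in[5,L-4]$. The horizontal segments of Definition~\ref{def:exact} stay in tower $0$ and end at $(x_j,y)$. So $T_{a_j}(x_j,y)=(x,y)$, and applying $T_{-y}$ gives $T_{a_j}x_j=x$. Thus $x_1,x_2$ are visits of the backward orbit of $x$ to $I$, say $x=R^{n_j}x_j$ with $n_j\ge1$, and $n_1<n_2$ because $a_1<a_2$. Let $w_j$ be the letter count of the word read by $x_j,Rx_j,\dots,R^{n_j-1}x_j$.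

We compute the class of the loop in Definition~\ref{def:exact}. For $y'\in[0,y]$ consider the loop from $(x,y')$ down the leaf for time $a_j$ to $(x_j,y')$ and back horizontally to $(x,y')$. These loops depend continuously on $y'$, so we may take $y'=0$. The reverse of the loop for $y'=0$ consists of the leaf from $x_j$ up to $x$ and the subsegment of $I$ from $x$ to $x_j$. This subsegment is homologous in $I$, with the same boundary, to the sum of the subsegments from $R^{q+1}x_j$ to $R^qx_j$, $0\le q<n_j$. Pairing each of them with the piece of leaf from $R^qx_j$ to $R^{q+1}x_j$ gives loops as in (Z2). So the loop has class $-\varpi_{w_j}$, and exactness gives $\varpi_{w_j}=\varpi_{v_j}$. By \eqref{eq:classform}, $h_{w_j}\equiv h_{v_j}$.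

Put $w'=w_2-w_1$. It is the letter count of the word read from $x_2$ to $x_1$, so it has nonnegative entries, and
\[
h_{w_1}\equiv Kh_0+h_{p_0},\qquad h_{w'}\equiv Kh_0+h_{p_1}.
\]
By Lemma~\ref{lem:heights}(a), each of the two words contains exactly one nonzero letter, say $\beta$ in $w_1$ and $\beta'$ in $w'$. Then $h_\beta-h_{p_0}$ and $h_{\beta'}-h_{p_1}$ are multiples of $h_0$ as linear forms, so $\beta\approx p_0$ and $\beta'\approx p_1$ by Lemma~\ref{lem:heights}(b). In the backward orbit $R^{-1}x,R^{-2}x,\dots$ the first nonzero letter is $\beta$ and the second is $\beta'$. On the other hand, by Lemma~\ref{lem:words}(a) the first two nonzero letters of the backward $R_*$-orbit of $x$ occur within $2(K+2)\le L$ steps and are $p_r,p_{r-1}$ for some $r$. By Lemma~\ref{lem:stab}, $\beta=p_r$ and $\beta'=p_{r-1}$. The letters $p_0,p_1,p_2$ are pairwise inequivalent, so $p_r\approx p_0$ gives $r=0$, and then $p_2=\beta'\approx p_1$, a contradiction.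
\end{proof}

\section{Inexact returns are rare}\label{sec:rare}

Let $M=(S,\omega_\zeta)$ and suppose that $g_tM$ is again in the chart. A point $p$ that returns $\varepsilon$-close to itself at the time corresponding to $-a_j$ closes up a loop. Either the loop has the expected class, and the return is exact, or it differs from it by a nonzero class $\nu$. We cannot exclude the second case for an individual surface. But the imaginary part of the closing vector is minus the imaginary period of $\nu$, and by \eqref{eq:integral} it moves with speed at least one when a suitable imaginary period of $M$ is varied. So it spends only a small fraction of the parameter range in a window of size $\varepsilon$. Varying imaginary parts has two further advantages: the vertical leaves do not move, and $g_t$ contracts the variation, so that $g_tM$ stays in the chart however large $t$ is.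

\subsection{The expected class}
Let $t\ge0$ and $\zeta\in V$, and suppose that there are $\xi=\lambda+i\tau\in V$ and an isomorphism $\varphi:(S,g_t\omega_\zeta)\to(S,\omega_\xi)$. By (V2) both $\xi$ and $\varphi$ are unique. The map $\varphi$ is a homeomorphism of $S$ that preserves $\Sigma$ and is smooth off $\Sigma$; it sends $\mu_\zeta$ to $\mu_\xi$, and $\varphi T^\zeta_{e^tr}=T^\xi_r\varphi$. For $j=1,2$ put
\[
n_j(\zeta,t)=\varphi_*^{-1}\varpi_{v_j}\in H_1(S;\mathbb Z),\qquad A_j(\zeta,t)=e^th_{v_j}(\tau)>0 .
\]
From $(g_t\omega_\zeta)(n_j)=\omega_\xi(\varpi_{v_j})=-\delta_{v_j}(\lambda)+ih_{v_j}(\tau)$ we get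
\begin{equation}\label{eq:nperiod}
\omega_\zeta(n_j)=-e^{-t}\delta_{v_j}(\lambda)+iA_j .
\end{equation}

\begin{lemma}\label{lem:transport}
Let $t\ge0$, let $D\subset V$ be connected, $\zeta'\in D$, and let $\varphi':(S,g_t\omega_{\zeta'})\to(S,\omega_{\xi'})$ be an isomorphism with $\xi'\in V$. For $\zeta\in D$ define $\xi(\zeta)\in\mathbb C^{\mathcal A}$ by $\xi(\zeta)_\alpha=(g_t\omega_\zeta)(\varphi'^{-1}_*c_\alpha)$. If $\xi(\zeta)\in V$ for all $\zeta\in D$, then for all $\zeta\in D$ the surface $(S,g_t\omega_\zeta)$ is isomorphic to $(S,\omega_{\xi(\zeta)})$ and $n_j(\zeta,t)=n_j(\zeta',t)$.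
\end{lemma}

\begin{proof}
The maps $\zeta\mapsto(S,g_t\omega_\zeta,\varphi'^{-1})$ and $\zeta\mapsto(S,\omega_{\xi(\zeta)},\mathrm{id})$ from $D$ to $\widetilde{\mathcal C}$ are continuous. Both have period $\xi(\zeta)_\alpha$ on $c_\alpha$, and they agree at $\zeta'$, where $\xi(\zeta')=\xi'$. By Lemma~\ref{lem:lift} they agree on $D$. So there is an isomorphism $\varphi_\zeta:(S,g_t\omega_\zeta)\to(S,\omega_{\xi(\zeta)})$ with $\varphi_\zeta\varphi'^{-1}$ isotopic to the identity, and $\varphi_\zeta$ and $\varphi'$ act in the same way on homology.
\end{proof}

View $W$ as an open subset of $\mathcal C$ and put $W_t=W\cap g_{-t}W$, the open set of $\zeta\in W$ with $g_t(S,\omega_\zeta)\in W$. Applied to small balls $D$, Lemma~\ref{lem:transport} shows that $n_j(\cdot,t)$ is locally constant on $W_t$; by \eqref{eq:nperiod}, $A_j(\cdot,t)$ is continuous there.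

\subsection{The closing vector and the defect}
Represent each $c_\alpha$ by a fixed finite collection of smooth arcs in $S$. By (V3) their total $|\omega_\zeta|$-length is at most a constant $C_1$ for all $\zeta\in V$. By (V3) and compactness there is $\ell_0>0$ such that every loop in $S$ of $|\omega_\zeta|$-length less than $\ell_0$, for some $\zeta\in V$, is contractible. Fix $\theta_1$ and then $\rho$ with
\begin{equation}\label{eq:const}
0<\theta_1<\frac{r_0}4,\qquad 2\sqrt d\,C_\eta C_1\theta_1<\frac{r_0}2,\qquad 0<\rho\le\min\{\theta_1,\ell_0/4\},
\end{equation}
and such that the open set $S_\rho=\{p\in S:\operatorname{dist}_*(p,\Sigma)>4\rho\}$ satisfies $\mu_\zeta(S\setminus S_\rho)\le\kappa$ for all $\zeta\in V$. The last condition holds for small $\rho$ because $\mu_\zeta\le2\mu_*$.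

For $p\in S_\rho$ and $\zeta\in V$ we have $\operatorname{dist}_\zeta(p,\Sigma)>2\rho$. So for $|z|<2\rho$ the straight segment from $p$ with holonomy $z$ (that is, with $\int\omega_\zeta=z$) exists and avoids $\Sigma$; let $\exp^\zeta_p(z)$ be its endpoint.

\begin{lemma}\label{lem:exp}
The map $(\zeta,p,z)\mapsto(\zeta,p,\exp_p^\zeta(z))$ is a diffeomorphism of $V\times S_\rho\times\{|z|<2\rho\}$ onto an open subset $\Omega$ of $V\times S_\rho\times S$. For $0<r\le2\rho$ the image of $\{|z|<r\}$ under $\exp^\zeta_p$ is $\{q:\operatorname{dist}_\zeta(p,q)<r\}$.
\end{lemma}

\begin{proof}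
The point $\exp_p^\zeta(z)$ is the time-one image of $p$ under the vector field $X_{\zeta,z}$ on $S\setminus\Sigma$ with $\omega_\zeta(X_{\zeta,z})=z$, which depends smoothly on $(\zeta,z)$. So the map is smooth. In $z$ it is a local isometry, so the map is a local diffeomorphism. If $\exp_p^\zeta(z)=\exp_p^\zeta(z')$, the two segments form a loop of length less than $4\rho\le\ell_0$. It is contractible in $S$ and $\omega_\zeta$ is closed, so $z-z'$, the integral of $\omega_\zeta$ over the loop, vanishes. Hence the map is injective. Finally, $\operatorname{dist}_\zeta(p,\exp^\zeta_p(z))\le|z|$; and if $\operatorname{dist}_\zeta(p,q)<r$, a shortest path from $p$ to $q$ has length less than $2\rho$, so it avoids $\Sigma$ and is a straight segment.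
\end{proof}

Suppose that $n=n_j(\zeta,t)$ and $A=A_j(\zeta,t)$ are defined, that $p\in S_\rho$ lies on a non-singular leaf of $\omega_\zeta$, and that $q=T^\zeta_{-A}p$ satisfies $\operatorname{dist}_\zeta(p,q)<2\rho$. The unique $z$ with $|z|<2\rho$ and $q=\exp_p^\zeta(z)$ is the \emph{closing vector}. Let $\Gamma$ be the loop that goes from $p$ down the leaf to $q$ and then back along the segment to $p$. The \emph{defect} is $\nu=[\Gamma]+n\in H_1(S;\mathbb Z)$. Since $\int_\Gamma\omega_\zeta=-iA-z$ and $\operatorname{Im}\omega_\zeta(n)=A$,
\begin{equation}\label{eq:z}
z=\operatorname{Re}\omega_\zeta(n)-\omega_\zeta(\nu).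
\end{equation}

\begin{lemma}\label{lem:zero}
If the defect vanishes, then $\varphi(p)$ is an exact backward $v_j$-return on $(S,\omega_\xi)$, where $\varphi:(S,g_t\omega_\zeta)\to(S,\omega_\xi)$ is the isomorphism.
\end{lemma}

\begin{proof}
By \eqref{eq:z} and \eqref{eq:nperiod}, $z=-e^{-t}\delta_{v_j}$ is real. So $\varphi$ maps the segment to a horizontal segment with displacement $-\delta_{v_j}$ that avoids $\Sigma$, starts at $\varphi(p)$ and ends at $\varphi(T^\zeta_{-A}p)=T^\xi_{-a_j}\varphi(p)$. The loop $\varphi(\Gamma)$ has class $-\varphi_*n=-\varpi_{v_j}$.
\end{proof}

Let $0<\varepsilon<\rho$. For $\zeta\in W_t$ let $\mathrm{Bad}_j(\zeta,t)$ be the set of $p\in S_\rho$ on non-singular leaves of $\omega_\zeta$ such that $\operatorname{dist}_\zeta(p,T^\zeta_{-A_j}p)<\varepsilon$ and the defect is nonzero. By Lemma~\ref{lem:exp}, the distance condition says that the closing vector exists and $|z|<\varepsilon$.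

These sets are jointly Borel. For each integer $q\geq1$ the set of pairs $(\zeta,p)$ whose vertical trajectory is defined on the time interval $[-q,q]$ is open, by continuous dependence of solutions of ordinary differential equations on parameters. So the pairs with non-singular leaf form a $G_\delta$ set $\mathcal N$. On $\mathcal N\cap(W_t\times S_\rho)$ the point $T^\zeta_{-A_j}p$ depends continuously on $(\zeta,p)$. By Lemma~\ref{lem:exp} the closing vector is defined on a relatively open subset and is continuous there; the loop $\Gamma$ varies continuously, so the defect is locally constant. Hence for each class $\nu$ the set of pairs with $|z|<\varepsilon$ and defect $\nu$ is relatively open in $\mathcal N$.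

\subsection{The averaged estimate}

\begin{proposition}\label{prop:rare}
For all $t\ge0$, $0<\varepsilon<\rho$ and $j\in\{1,2\}$,
\[
\int_{W_t}\mu_*\big(\mathrm{Bad}_j(\zeta,t)\big)\,d\zeta\le4d\,\operatorname{Leb}(V)\,\mu_*(S)\,\frac\varepsilon\rho .
\]
\end{proposition}

\begin{proof}
For $\alpha\in\mathcal A$ let $\mathrm{Bad}_j^\alpha(\zeta,t)$ be the part of $\mathrm{Bad}_j(\zeta,t)$ where $|\eta_\alpha(\nu)|\ge1$. By \eqref{eq:integral} these $d$ parts cover $\mathrm{Bad}_j(\zeta,t)$. Fix $\alpha$, write $\eta=\eta_\alpha$, and fix $p\in S_\rho$ and $\zeta_0\in V'$. For $|\theta|\le\theta_1$ put $\zeta_\theta=\zeta_0+i\theta e_\alpha\in V$ and $\omega_\theta=\omega_{\zeta_\theta}=\omega_{\zeta_0}+i\theta\eta$. Consider the Borel set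
\[
\Theta=\Theta(p,\zeta_0)=\{\theta\in[-\theta_1,\theta_1]:\ \zeta_\theta\in W_t,\ p\in\mathrm{Bad}_j^\alpha(\zeta_\theta,t)\}.
\]
We show that $|\Theta|\le8\theta_1\varepsilon/\rho$. Assume $\Theta\ne\emptyset$.

\emph{Step 1: the class $n_j(\zeta_\theta,t)$ is defined for all $|\theta|\le\theta_1$ and does not depend on $\theta$.} Let $\theta'\in\Theta$ and let $\varphi':(S,g_t\omega_{\theta'})\to(S,\omega_{\xi'})$ be the isomorphism, $\xi'\in W$. The class $\varphi'^{-1}_*c_\beta$ is represented by arcs of $|g_t\omega_{\theta'}|$-length at most $C_1$, hence of $|\omega_{\theta'}|$-length at most $e^tC_1$. So $|\eta(\varphi'^{-1}_*c_\beta)|\le C_\eta C_1e^t$. The period of $g_t\omega_\theta$ on this class is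
\[
\xi'_\beta+ie^{-t}(\theta-\theta')\,\eta(\varphi'^{-1}_*c_\beta),
\]
which differs from $\xi'_\beta$ by at most $2\theta_1C_\eta C_1$. The factor $e^{-t}$ has cancelled the growth of the class. By \eqref{eq:const} the vector of these periods is within $r_0/2$ of $\xi'\in W$, so it lies in $V$, and Lemma~\ref{lem:transport} applies to the segment $D=\{\zeta_\theta:|\theta|\le\theta_1\}$. Let $n$ be the common class.

\emph{Step 2: the return point moves continuously.} The form $\operatorname{Re}\omega_\theta$ does not depend on $\theta$, and $\operatorname{Re}\omega_\theta\wedge\operatorname{Im}\omega_\theta>0$. So all $\omega_\theta$ have the same oriented vertical leaves, and only the speed along them changes. The leaf of $p$ is non-singular for one $\theta$, hence for all. The time $A(\theta)=A_j(\zeta_\theta,t)=\operatorname{Im}\omega_\theta(n)>0$ is affine in $\theta$. Therefore $q_\theta=T^{\zeta_\theta}_{-A(\theta)}p$, together with the arc of the leaf from $p$ to $q_\theta$, depends continuously on $\theta\in[-\theta_1,\theta_1]$.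

\emph{Step 3: near a point of $\Theta$ the closing vector moves linearly.} Let $\theta'\in\Theta$, with closing vector $z'$ and defect $\nu$, and put $u=|\eta(\nu)|\ge1$. Let
\[
J=\big(\theta'-\rho/u,\ \theta'+\rho/u\big)\cap[-\theta_1,\theta_1],\qquad z_\theta=z'-i(\theta-\theta')\eta(\nu).
\]
For $\theta\in J$ we have $|z_\theta|<\varepsilon+\rho<2\rho$. We claim that for all $\theta\in J$ the closing vector exists and equals $z_\theta$. The set of $\theta\in J$ with $(\zeta_\theta,p,q_\theta)\in\Omega$ is relatively open; let $J_1$ be its component containing $\theta'$. On $J_1$ the closing vector is continuous, so the loops $\Gamma$ vary continuously and the defect equals $\nu$ throughout. In \eqref{eq:z} the term $\operatorname{Re}\omega_\theta(n)$ is constant and $\omega_\theta(\nu)=\omega_{\theta'}(\nu)+i(\theta-\theta')\eta(\nu)$. So the closing vector is $z_\theta$ on $J_1$. If $J_1\ne J$, some endpoint $\theta_*$ of $J_1$ lies in $J\setminus J_1$. By continuity $q_{\theta_*}=\exp_p^{\zeta_{\theta_*}}(z_{\theta_*})$ with $|z_{\theta_*}|<2\rho$, so $(\zeta_{\theta_*},p,q_{\theta_*})\in\Omega$, and $\theta_*$ belongs to the component $J_1$. This contradiction proves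 the claim.

\emph{Step 4: covering.} For $\theta\in J\cap\Theta$ we have $|z_\theta|<\varepsilon$, so $|\operatorname{Im}z'-(\theta-\theta')\eta(\nu)|<\varepsilon$, and $|J\cap\Theta|\le2\varepsilon/u$. Also $|J|\ge\rho/u$, because $\rho/u\le\theta_1$ and on at least one side of $\theta'$ an interval of length $\theta_1$ is contained in $[-\theta_1,\theta_1]$. Hence $|J\cap\Theta|\le(2\varepsilon/\rho)|J|$. A compact subset of $\Theta$ is covered by finitely many such intervals $J$. If a point lies in three of them, the one reaching farthest to the left and the one reaching farthest to the right cover the third, which we discard. So we may assume that the covering has multiplicity at most $2$, and the total length of its intervals is at most $4\theta_1$. By inner regularity $|\Theta|\le8\theta_1\varepsilon/\rho$.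

\emph{Step 5: integration.} Let $Z_p=\{\zeta\in W_t:p\in\mathrm{Bad}_j^\alpha(\zeta,t)\}\subset W$. For $|\theta|\le\theta_1<r_0/4$ the translate $Z_p-i\theta e_\alpha$ lies in $V'$. Averaging over $\theta$ and using Fubini's theorem, we get
\[
\operatorname{Leb}(Z_p)=\frac1{2\theta_1}\int_{-\theta_1}^{\theta_1}\operatorname{Leb}(Z_p-i\theta e_\alpha)\,d\theta=\frac1{2\theta_1}\int_{V'}|\Theta(p,\zeta_0)|\,d\zeta_0\le4\operatorname{Leb}(V)\frac\varepsilon\rho .
\]
Integrating over $p$ with respect to $\mu_*$ and summing over $\alpha$ gives the proposition.
\end{proof}

\section{Recurrence and the end of the proof}\label{sec:end}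

\subsection{A set of positive measure}
Proposition~\ref{prop:rare} bounds the exceptional surfaces in $W_t$ by a quantity of order $\varepsilon/\rho$ that does not decrease with $t$. It is useful only at times $t$ for which $\operatorname{vol}(W_t)$ is bounded below, and recurrence provides such times. By (V1) the areas of the surfaces in $W$ lie in a compact subinterval of $(0,\infty)$. So $W$ is contained in a $g_t$-invariant set $\mathcal X\subset\mathcal C$ of finite volume, by (M2). Put $c_0=\operatorname{vol}(W)^2/(2\operatorname{vol}(\mathcal X))>0$.

\begin{lemma}\label{lem:rec}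
There are integers $t_k\to\infty$ with $\operatorname{vol}(W_{t_k})\ge c_0$.
\end{lemma}

\begin{proof}
Otherwise there is $n_0\ge1$ with $\operatorname{vol}(W\cap g_{-n}W)<c_0$ for all integers $n\ge n_0$. Let $F$ be the sum of the indicator functions of $g_{-qn_0}W$, $q=1,\dots,Q$. By invariance, $\int F=Q\operatorname{vol}(W)$, and for $q\ne q'$ the set $g_{-qn_0}W\cap g_{-q'n_0}W$ has the volume of $W\cap g_{-|q-q'|n_0}W$. The Cauchy--Schwarz inequality on $\mathcal X$ gives
\[
2Q^2c_0=\frac{(Q\operatorname{vol}(W))^2}{\operatorname{vol}(\mathcal X)}\le\int_{\mathcal X}F^2\le Q\operatorname{vol}(W)+Q^2c_0,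
\]
which is false for large $Q$.
\end{proof}

On $V$ the measure $\operatorname{vol}$ is a constant multiple of $d\zeta$, and $\mu_\zeta\le2\mu_*$. By Proposition~\ref{prop:rare} and Markov's inequality, the volume of the set of $\zeta\in W_t$ with $\mu_\zeta(\mathrm{Bad}_1\cup\mathrm{Bad}_2)>\kappa$ is at most a constant times $\varepsilon/(\rho\kappa)$, uniformly in $t$. Fix $\varepsilon\in(0,\rho)$ such that this bound is at most $c_0/2$. Then the Borel sets
\[
E_k=\big\{\zeta\in W_{t_k}:\ \mu_\zeta\big(\mathrm{Bad}_1(\zeta,t_k)\cup\mathrm{Bad}_2(\zeta,t_k)\big)\le\kappa\big\}
\]
have $\operatorname{vol}(E_k)\ge c_0/2$. Let $E=\limsup_kE_k$, the set of $\zeta$ that lie in infinitely many $E_k$. Since $\operatorname{vol}(W)<\infty$, the decreasing sets $\bigcup_{k\ge l}E_k$ have volumes converging to $\operatorname{vol}(E)$, so $\operatorname{vol}(E)\ge c_0/2$.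

\begin{proposition}\label{prop:good}
For every $\zeta\in E$ the surface $M=(S,\omega_\zeta)$ admits sequences $A_k,B_k\to\infty$ as in Theorem~\ref{thm:B}(i).
\end{proposition}

\begin{proof}
Let $k$ range over the infinite set of indices with $\zeta\in E_k$. Put $A_k=A_1(\zeta,t_k)$ and $B_k=A_2(\zeta,t_k)$; both are at least $\frac56h^\circ e^{t_k}$ and tend to infinity. Let $\varphi_k:(S,g_{t_k}\omega_\zeta)\to(S,\omega_{\xi_k})$ be the isomorphism, $\xi_k\in W$. It preserves area and conjugates $T^\zeta_{\pm A_k}$, $T^\zeta_{\pm B_k}$ to $T^{\xi_k}_{\pm a_1}$, $T^{\xi_k}_{\pm a_2}$. We verify the hypotheses of Lemma~\ref{lem:criterion} with $\varepsilon_k=6e^{-t_k}$, $c^+=5\kappa$, $c^-=4\kappa$.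

A horizontal segment of length at most $5$ on $(S,\omega_{\xi_k})$ pulls back to a segment of length at most $5e^{-t_k}$ on $M$. So Proposition~\ref{prop:returns}(a) gives $\mu_\zeta(P^+(A_k,B_k;\varepsilon_k))\ge5\kappa$.

Let $p\in P^-(A_k,B_k;\varepsilon)$ lie on a non-singular leaf, in $S_\rho$, and outside $\mathrm{Bad}_1(\zeta,t_k)\cup\mathrm{Bad}_2(\zeta,t_k)$. Then both defects vanish. By Lemma~\ref{lem:zero}, $\varphi_k(p)$ is an exact backward return for $v_1$ and for $v_2$, and by Proposition~\ref{prop:returns}(b), $\varphi_k(p)\notin Y_{\xi_k}$. Hence
\[
\mu_\zeta\big(P^-(A_k,B_k;\varepsilon)\big)\le\mu_{\xi_k}(S\setminus Y_{\xi_k})+\mu_\zeta(S\setminus S_\rho)+\mu_\zeta(\mathrm{Bad}_1\cup\mathrm{Bad}_2)\le4\kappa .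
\]
Lemma~\ref{lem:criterion} gives the conclusion.
\end{proof}

\subsection{From positive to full measure}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i) and Theorem~\ref{thm:A}]
Let $G\subset\mathcal C$ be the set of surfaces that admit sequences $A_k,B_k\to\infty$ as in Theorem~\ref{thm:B}(i). The maps $g_t$ and the scalings $\omega\mapsto c\,\omega$, $c>0$, change the time of the vertical flow and the area only by constant factors, so $G$ is invariant under both. We do not know that $G$ is measurable, and so we apply ergodicity to a $\sigma$-compact subset. By Proposition~\ref{prop:good}, $E\subset G$. Choose a compact set $E'\subset E$ with $\operatorname{vol}(E')>0$, and let $E'_1\subset\mathcal C_1$ be its image under rescaling to area one, a compact subset of $G$. It has positive cone measure. Indeed, a scaling multiplies $\operatorname{vol}$ by a constant, so if the cone over $E'_1$ were null, then $\mathbb R_{>0}E'_1$, a countable union of dilates of this cone, would be a null set containing $E'$. The set $G_1=\bigcup_{t\in\mathbb R}g_tE'_1$ is $\sigma$-compact, $g_t$-invariant, of positive measure in $\mathcal C_1$, and contained in $G$. By ergodicity (M2) it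 has full measure in $\mathcal C_1$. The argument with dilates, applied to $\mathcal C_1\setminus G_1$, shows that $\mathbb R_{>0}G_1\subset G$ has full measure in $\mathcal C$. This is the first statement of Theorem~\ref{thm:B}(i).

A factor map from $\{T_t\}$ to $\{T_{-t}\}$ is a measure-preserving $\Psi$ with $T_{-t}\Psi=\Psi T_t$ for all $t$. A factor map in the other direction satisfies $T_t\Psi=\Psi T_{-t}$ for all $t$, which is the same family of relations after replacing $t$ by $-t$. Such a $\Psi$ satisfies \eqref{eq:rev} for all $k$, so it does not exist for a surface in $G$. An isomorphism of the flow with its inverse is such a map, which proves Theorem~\ref{thm:A}.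
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $\mathcal C'$ be a component of a stratum with a finite set $P$ of marked points, and let $\mathcal C$ be the non-hyperelliptic component obtained by forgetting them. The measure on $\mathcal C'$ is Lebesgue measure in the period coordinates $H^1(S,\Sigma\cup P;\mathbb C)$. In period coordinates the forgetful map $\mathcal C'\to\mathcal C$ is locally the restriction map $H^1(S,\Sigma\cup P;\mathbb C)\to H^1(S,\Sigma;\mathbb C)$. It is a linear surjection, dual to the injection $H_1(S,\Sigma)\to H_1(S,\Sigma\cup P)$; the additional coordinates are the positions of the marked points. So preimages of null sets are null. Marking points changes the vertical flow only on the finitely many leaves through them, a null set. Hence (i) applies to almost every surface in $\mathcal C'$.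
\end{proof}

\begin{remark}
The proof used the hypothesis on $\mathcal C$ only through the fact that $\pi$ is standard, not symmetric, and represents a component of a stratum without marked points. Since all vertical flows in a hyperelliptic component are isomorphic to their inverses, such a permutation represents a non-hyperelliptic component. This applies to the permutation of Example~\ref{ex:H4}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BF} Przemys{\l}aw Berk, Krzysztof Fr\k{a}czek, \emph{On special flows over IETs that are not isomorphic to their inverses}, arXiv:1405.7844 (2014).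

\bibitem{KZ} Kontsevich and Zorich, 2003.

\bibitem{Masur} Masur, 1982.

\bibitem{Rauzy} Rauzy, 1979.

\bibitem{Veech} Veech, 1982.

\end{thebibliography}
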